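\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{conjecture}{Conjecture}
\newtheorem{remark}[theorem]{Remark}

\title{Derived equivalent varieties with\\ derived inequivalent Picard varieties}


\begin{abstract}
We construct smooth projective complex fourfolds $X$ and $Y$ with equivalent derived categories whose Picard varieties are elliptic curves that are not derived equivalent. This disproves a conjecture stated by Popa and Schnell. By a theorem of Popa and Schnell, the Picard varieties of derived equivalent smooth projective varieties are isogenous; we show that, conversely, any two isogenous abelian varieties arise in this way. The construction twists the Fourier--Mukai equivalence between an abelian variety $P$ and its dual by a finite group $\Gamma$ acting on $P$: one Picard variety is dual to the largest quotient of $P$ on which $\Gamma$ acts trivially, the other is the largest abelian subvariety of $P$ on which $\Gamma$ acts trivially.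
\end{abstract}

\section{The question and the answer}

All varieties are over $\mathbb{C}$ and connected. For a smooth projective variety $X$ we write $\mathbf{D}(X)$ for the bounded derived category of coherent sheaves on $X$, $\mathrm{Pic}^0(X)$ for the Picard variety, $\mathrm{Alb}(X)$ for the Albanese variety (the dual abelian variety of $\mathrm{Pic}^0(X)$), and $q(X)=\dim \mathrm{Pic}^0(X)=h^0(X,\Omega^1_X)$ for the irregularity. The dual of an abelian variety $B$ is denoted $\hat B=\mathrm{Pic}^0(B)$. Equivalences $\mathbf{D}(X)\simeq\mathbf{D}(Y)$ are equivalences of $\mathbb{C}$-linear triangulated categories; two varieties for which one exists are called \emph{derived equivalent}.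

How much of $\mathrm{Pic}^0(X)$ does $\mathbf{D}(X)$ remember? The starting point is a theorem of Rouquier: if $\mathbf{D}(X)\simeq\mathbf{D}(Y)$, then there is an isomorphism of algebraic groups
\begin{equation}\label{eq:rouquier}
\mathrm{Aut}^0(X)\times\mathrm{Pic}^0(X)\;\simeq\;\mathrm{Aut}^0(Y)\times\mathrm{Pic}^0(Y),
\end{equation}
where $\mathrm{Aut}^0$ is the identity component of the automorphism group. If both groups $\mathrm{Aut}^0$ are affine, they contain no abelian variety of positive dimension, so $\mathrm{Pic}^0$ is the largest abelian subvariety of either side of \eqref{eq:rouquier}, and $\mathrm{Pic}^0(X)\simeq\mathrm{Pic}^0(Y)$. In general, however, \eqref{eq:rouquier} may mix translations with line bundles. This happens already for abelian varieties: $B$ and $\hat B$ are always derived equivalent and need not be isomorphic, so Picard varieties are not derived invariants up to isomorphism. But for abelian varieties they are invariants up to derived equivalence: if $X$ and $Y$ are derived equivalent abelian varieties, then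
$$\mathbf{D}(\mathrm{Pic}^0(X))=\mathbf{D}(\hat X)\simeq\mathbf{D}(X)\simeq\mathbf{D}(Y)\simeq\mathbf{D}(\hat Y)=\mathbf{D}(\mathrm{Pic}^0(Y)).$$
So both cases are consistent with the following conjecture, which is stated in \cite{PS}.

\begin{conjecture}
Let $X$ and $Y$ be smooth projective varieties. If $\mathbf{D}(X)\simeq\mathbf{D}(Y)$, then $\mathbf{D}(\mathrm{Pic}^0(X))\simeq\mathbf{D}(\mathrm{Pic}^0(Y))$.
\end{conjecture}

We show that it is false.

\begin{theorem}\label{thm:A}
Let $A$ be an elliptic curve with $\mathrm{End}(A)=\mathbb{Z}$, let $a\in A$ be a point of order $2$, and put $A'=A/\langle a\rangle$. For all integers $q\ge1$ and $n\ge q+3$ there are smooth projective varieties $X,Y$ of dimension $n$ and irregularity $q$ with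
$$\mathbf{D}(X)\simeq\mathbf{D}(Y),\qquad \mathrm{Pic}^0(X)\simeq A'\times A^{q-1},\qquad \mathrm{Pic}^0(Y)\simeq A^{q},$$
and $\mathbf{D}(\mathrm{Pic}^0(X))\not\simeq\mathbf{D}(\mathrm{Pic}^0(Y))$. In particular, for $q=1$ and $n=4$ there are derived equivalent fourfolds with $\mathrm{Pic}^0(X)\simeq A'$ and $\mathrm{Pic}^0(Y)\simeq A$, and $A'$, $A$ are not derived equivalent.
\end{theorem}

Curves $A$ as in the theorem exist: for $\tau$ in the upper half-plane, $\mathbb{C}/(\mathbb{Z}+\mathbb{Z}\tau)$ has endomorphism ring $\mathbb{Z}$ whenever $\tau$ is not quadratic over $\mathbb{Q}$.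

A theorem of Popa and Schnell says that Picard varieties of derived equivalent varieties are isogenous \cite[Theorem A]{PS}. The same construction shows that no finer relation holds in general.

\begin{theorem}\label{thm:B}
For abelian varieties $B_1,B_2$ the following are equivalent:
\begin{enumerate}
\item[(1)] $B_1$ and $B_2$ are isogenous;
\item[(2)] there are smooth projective varieties $X,Y$ with $\mathbf{D}(X)\simeq\mathbf{D}(Y)$, $\mathrm{Pic}^0(X)\simeq B_1$ and $\mathrm{Pic}^0(Y)\simeq B_2$.
\end{enumerate}
\end{theorem}

The implication (2)$\Rightarrow$(1) is the theorem of Popa and Schnell; the new content is (1)$\Rightarrow$(2).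

\paragraph{The idea.} Let a finite group $\Gamma$ act on an abelian variety $P$ by group automorphisms, and let $C$ be an auxiliary variety without $1$-forms on which $\Gamma$ acts freely. The Poincar\'e bundle on $P\times\hat P$ is $\Gamma$-equivariant, so the equivalence $\mathbf{D}(P)\simeq\mathbf{D}(\hat P)$ can be spread out over $C/\Gamma$ to an equivalence between
$$X=(P\times C)/\Gamma\qquad\text{and}\qquad Y=(\hat P\times C)/\Gamma .$$
Passing from $P\times C$ to $X$ cuts the Albanese variety down from $P$ to the \emph{coinvariants} of $P$: among the quotients of $P$ by $\Gamma$-stable abelian subvarieties, the largest one on which $\Gamma$ acts trivially. Now dualize. The coinvariants of $\hat P$ are dual to the \emph{invariants} of $P$, the largest abelian subvariety on which $\Gamma$ acts trivially. Hence $\mathrm{Alb}(X)$ is the coinvariant quotient of $P$, while $\mathrm{Pic}^0(Y)$ is the invariant abelian subvariety of $P$. The natural map from the second to the first is an isogeny, and it fails to be an isomorphism exactly when the invariant subvariety has no $\Gamma$-stable complement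 in $P$. By gluing along torsion points we can prescribe its kernel.

\section{The smallest case, by periods}\label{sec:example}

Before the general argument we compute the two Picard varieties by hand in the case that disproves the conjecture. Let
$$A=\mathbb{C}/(\mathbb{Z}+\mathbb{Z}\tau),\qquad F=\mathbb{C}/(\mathbb{Z}+\mathbb{Z}\sigma)$$
with $\tau,\sigma$ in the upper half-plane, and let $a\in A$, $b\in F$ be the classes of $\tfrac12$. Put $P=(A\times F)/\langle(a,b)\rangle$. Thus $P=\mathbb{C}^2/\Lambda$, where $\Lambda$ is generated by
$$(1,0),\quad(\tau,0),\quad(0,1),\quad(0,\sigma),\quad\left(\tfrac12,\tfrac12\right).$$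
The reflection $\gamma(z,w)=(z,-w)$ preserves $\Lambda$, because $(\tfrac12,-\tfrac12)=(\tfrac12,\tfrac12)-(0,1)$. The feature that matters is that $\Lambda$ is not the direct sum of a lattice on which $\gamma=1$ and one on which $\gamma=-1$: it contains $(\tfrac12,\tfrac12)$ but not the component $(\tfrac12,0)$. As a result, \emph{intersecting} $\Lambda$ with the invariant line and \emph{projecting} $\Lambda$ to it give different lattices:
$$\Lambda^\gamma=\Lambda\cap(\mathbb{C}\times0)=\mathbb{Z}+\mathbb{Z}\tau,\qquad \mathrm{pr}_1(\Lambda)=\tfrac12\mathbb{Z}+\mathbb{Z}\tau .$$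
The first gives $A\subset P$, the second gives the quotient $P/F=A/\langle a\rangle=A'$.

Let $C$ be a surface with $H^0(C,\Omega_C^1)=0$ and a free involution, for instance a K3 surface with a free involution. Let $\gamma$ act on $C$ by this involution and on $\hat P$ by $(\gamma^{-1})^*=\gamma^*$, and let $X=(P\times C)/\langle\gamma\rangle$ and $Y=(\hat P\times C)/\langle\gamma\rangle$ for the diagonal actions.

\emph{The variety $X$.} The $1$-forms on $P\times C$ are spanned by $dz$ and $dw$, and the invariant ones are the multiples of $dz$. So $q(X)=1$ and $\mathrm{Alb}(X)=\mathbb{C}/\{\text{periods of }dz\}$. A loop in $X$ lifts to a path in $\mathbb{C}^2\times C$ whose $\mathbb{C}^2$-component runs from some $(z,w)$ to $(z,\pm w)+\lambda$ with $\lambda\in\Lambda$, and the integral of $dz$ along it is $\mathrm{pr}_1(\lambda)$. Every $\lambda$ occurs. So the periods form the \emph{projected} lattice and $\mathrm{Alb}(X)=A'$.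

\emph{The variety $Y$.} As a real torus, $\hat P$ is the group of unitary characters of $\Lambda$, so its universal cover is $\mathrm{Hom}(\Lambda,\mathbb{R})$ and $H_1(\hat P,\mathbb{Z})=\mathrm{Hom}(\Lambda,\mathbb{Z})$. Restriction of characters to $\Lambda^\gamma=H_1(A,\mathbb{Z})$ is a $\gamma$-invariant map $\hat P\to\hat A$. The invariant $1$-forms on $\hat P$ form a line, pulled back from $\hat A$; so $q(Y)=1$. A loop in $Y$ lifts to a path whose component in $\mathrm{Hom}(\Lambda,\mathbb{R})$ runs from some $\varphi$ to $\varphi+\mu$ or to $\varphi\circ\gamma+\mu$ with $\mu\in\mathrm{Hom}(\Lambda,\mathbb{Z})$, and on $\Lambda^\gamma$ the two ends differ by $\mu|_{\Lambda^\gamma}$. Every $\mu$ occurs. So the periods are those of $\hat A$ over the image of $\mathrm{Hom}(\Lambda,\mathbb{Z})\to\mathrm{Hom}(\Lambda^\gamma,\mathbb{Z})$. This map is surjective, because $\Lambda/\Lambda^\gamma$ is torsion-free. So $\mathrm{Alb}(Y)=\hat A$, and $\mathrm{Pic}^0(Y)=A$ belongs to the \emph{intersected} lattice.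

Without the extra generator $(\tfrac12,\tfrac12)$ we would have $P=A\times F$, and the two lattices would coincide. Three things remain: the equivalence $\mathbf{D}(X)\simeq\mathbf{D}(Y)$ (Section~\ref{sec:equiv}), the general version of the computation just made (Sections~\ref{sec:picard} and~\ref{sec:gluing}), and the fact that $A$ and $A'$ are not derived equivalent when $\mathrm{End}(A)=\mathbb{Z}$ (Section~\ref{sec:A}).

\section{Twisting the Fourier--Mukai equivalence}\label{sec:equiv}

Let $\Gamma$ be a finite group acting on an abelian variety $P$ by group automorphisms, and let $C$ be a smooth projective variety with a free $\Gamma$-action. Let $\Gamma$ act on $\hat P$ by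
$$g\cdot L=(g^{-1})^*L,$$
and define, with diagonal actions,
$$X=(P\times C)/\Gamma,\qquad Y=(\hat P\times C)/\Gamma,\qquad D=C/\Gamma .$$
The action on $C$ is free, hence so are the diagonal actions, and $X$, $Y$, $D$ are smooth projective varieties. Also $\dim X=\dim Y$. We write $[p,c]$ for the class of $(p,c)$.

The projections to $C$ induce morphisms $X\to D$ and $Y\to D$. The map $(p,c)\mapsto([p,c],c)$ from $P\times C$ to $X\times_DC$ is a $\Gamma$-equivariant map of $\Gamma$-torsors over $X$, hence an isomorphism; likewise $\hat P\times C\simeq Y\times_DC$. So $X\to D$ and $Y\to D$ are smooth, because they become smooth after the \'etale cover $C\to D$. A choice of $c\in C$ over $d\in D$ identifies $P$ with the fiber $X_d$ by $p\mapsto[p,c]$, and $\hat P$ with $Y_d$ by $\xi\mapsto[\xi,c]$.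

Recall that an object $\mathcal{E}\in\mathbf{D}(X\times Y)$ defines the Fourier--Mukai functor $\Phi_{\mathcal{E}}\colon\mathbf{D}(X)\to\mathbf{D}(Y)$ that sends $\mathcal G$ to $R\mathrm{pr}_{Y*}(\mathrm{pr}_X^*\mathcal G\otimes^L\mathcal{E})$; on the skyscraper sheaf $\mathcal{O}_x$ its value is the derived restriction of $\mathcal{E}$ to $\{x\}\times Y$. We use the criterion of Bondal--Orlov and Bridgeland (\cite{Br}; see also \cite[Ch.~7]{Hu}): if $X$, $Y$ are smooth projective of equal dimension, $\Phi=\Phi_{\mathcal E}$ is an equivalence as soon as, for all closed points $x,x'\in X$ and all $j\in\mathbb{Z}$,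
\begin{itemize}
\item[(a)] $\mathrm{Hom}(\Phi\mathcal{O}_x,\Phi\mathcal{O}_x)=\mathbb{C}$;
\item[(b)] $\mathrm{Hom}(\Phi\mathcal{O}_x,\Phi\mathcal{O}_{x'}[j])=0$ whenever $x\ne x'$, or $j<0$, or $j>\dim X$;
\item[(c)] $\Phi\mathcal{O}_x\otimes\omega_Y\simeq\Phi\mathcal{O}_x$.
\end{itemize}

\begin{proposition}\label{prop:equiv}
$\mathbf{D}(X)\simeq\mathbf{D}(Y)$.
\end{proposition}

For $\Gamma$ trivial and $C$ a point this is the equivalence $\mathbf{D}(P)\simeq\mathbf{D}(\hat P)$ used in the introduction. The point of the proof is that the Poincar\'e bundle carries a canonical $\Gamma$-linearization.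

\begin{proof}
\emph{The Poincar\'e bundle is $\Gamma$-linearized.} Let $\mathcal{P}$ be the Poincar\'e bundle on $P\times\hat P$: its restriction to $P\times\{L\}$ is isomorphic to $L$, and it is normalized to be trivial on $\{0\}\times\hat P$. Let $g\in\Gamma$, and write $g\times g$ for its action on $P\times\hat P$. Since $g\times g$ maps $P\times\{L\}$ to $P\times\{g\cdot L\}$, the restriction of $(g\times g)^*\mathcal{P}$ to $P\times\{L\}$ is
$$g^*(g\cdot L)=g^*(g^{-1})^*L\simeq L .$$
Its restriction to $\{0\}\times\hat P$ is trivial because $g$ fixes $0\in P$. By the seesaw theorem $(g\times g)^*\mathcal{P}\simeq\mathcal{P}$. An individual isomorphism for each $g$ is not enough for descent; they must be compatible. Isomorphisms $(g\times g)^*\mathcal{P}\to\mathcal{P}$ form a $\mathbb{C}^*$-torsor, and $(0,0)$ is fixed by $\Gamma$, so exactly one of them, $\lambda_g$, is the identity on the fiber at $(0,0)$. Both $\lambda_{gh}$ and $\lambda_h\circ(h\times h)^*\lambda_g$ are isomorphisms $(gh\times gh)^*\mathcal{P}\to\mathcal{P}$ that are the identity at $(0,0)$, hence they agree. Thus the $\lambda_g$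 form a $\Gamma$-linearization.

\emph{The kernel.} The pullback of $\mathcal{P}$ to $P\times\hat P\times C$ is $\Gamma$-linearized, and $\Gamma$ acts freely there, so it descends to a line bundle $\mathcal{Q}$ on $Z=(P\times\hat P\times C)/\Gamma$. The natural map $Z\to X\times_DY$ becomes the identity of $P\times\hat P\times C$ after the \'etale surjective base change $C\to D$, so $Z\simeq X\times_DY$, a closed subvariety of $X\times Y$. Let $i\colon Z\hookrightarrow X\times Y$ be the inclusion and let $\Phi$ be the Fourier--Mukai functor with kernel $i_*\mathcal{Q}$. The projection $Z\to X$ is a base change of $Y\to D$, hence smooth, so $i_*\mathcal{Q}$ is flat over $X$.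

\emph{Images of points.} Let $x=[p,c]$ lie over $d\in D$, and let $k\colon Y_d\hookrightarrow Y$ be the inclusion of the fiber. By flatness, $\Phi(\mathcal{O}_x)$ is the ordinary restriction of $i_*\mathcal{Q}$ to $\{x\}\times Y$, that is, $k_*L_x$ with $L_x=\mathcal{Q}|_{\{x\}\times Y_d}$. Under $\hat P\simeq Y_d$, $\xi\mapsto[\xi,c]$, the bundle $L_x$ corresponds to $\mathcal{P}|_{\{p\}\times\hat P}$. Biduality says that $p\mapsto\mathcal{P}|_{\{p\}\times\hat P}$ is an isomorphism $P\to\mathrm{Pic}^0(\hat P)$. Hence $L_x\in\mathrm{Pic}^0(Y_d)$, and $L_x\not\simeq L_{x'}$ for distinct points $x=[p,c]$, $x'=[p',c]$ of $X_d$.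

\emph{The criterion.} (a) $\mathrm{Hom}_Y(k_*L_x,k_*L_x)=H^0(Y_d,\mathcal{O})=\mathbb{C}$.

(b) For $j<0$ or $j>\dim Y=\dim X$ the group is an $\mathrm{Ext}^j$ between sheaves on a smooth projective variety of dimension $\dim Y$, hence zero. Let now $x\neq x'$. If they lie over different points of $D$, the supports of $\Phi\mathcal{O}_x$ and $\Phi\mathcal{O}_{x'}$ are disjoint. If they lie over the same $d$, note that the normal bundle $N$ of the fiber $Y_d$ is trivial of rank $\dim D$, and that
$$\mathcal{E}xt^s_Y(k_*L_x,k_*L_{x'})\simeq k_*\big(L_x^{-1}\otimes L_{x'}\otimes\Lambda^sN\big).$$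
The local-to-global spectral sequence converging to $\mathrm{Ext}^{r+s}_Y(k_*L_x,k_*L_{x'})$ therefore has $E_2$-terms
$$H^r\big(Y_d,L_x^{-1}\otimes L_{x'}\big)\otimes\Lambda^s\mathbb{C}^{\dim D}.$$
They all vanish, because a nontrivial element of $\mathrm{Pic}^0$ of an abelian variety has no cohomology in any degree.

(c) By the projection formula it suffices that $\omega_Y|_{Y_d}$ is trivial, and by adjunction $\omega_Y|_{Y_d}\simeq\omega_{Y_d}\otimes\det N^\vee\simeq\mathcal{O}_{Y_d}$.
\end{proof}

\section{Picard varieties: coinvariants and invariants}\label{sec:picard}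

Keep the notation of Section~\ref{sec:equiv}, and write $T=T_0P$, a representation of $\Gamma$. We attach to the action two abelian subvarieties of $P$:
$$P_1=(P^\Gamma)^0,\qquad P'=\sum_{g\in\Gamma}(g-1)P,$$
the identity component of the fixed subgroup, and the sum of the images of the endomorphisms $g-1$. The first is the largest abelian subvariety on which $\Gamma$ acts trivially. The second is $\Gamma$-stable, because $h(g-1)=(hgh^{-1}-1)h$, and $\Gamma$ acts trivially on $P/P'$; indeed $P'$ is the smallest $\Gamma$-stable abelian subvariety with this property. The tangent spaces at $0$ are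
$$T_0P_1=T^\Gamma,\qquad T_0P'=T':=\sum_{g}(g-1)T,$$
and we have
\begin{equation}\label{eq:split}
T=T^\Gamma\oplus T'.
\end{equation}
To see this, let $e=|\Gamma|^{-1}\sum_gg$ be the projector onto $T^\Gamma$. Its kernel is $T'$: on the one hand $e(g-1)=0$, on the other hand $e(t)=0$ implies $t=t-e(t)=|\Gamma|^{-1}\sum_g(1-g)t\in T'$. In particular
\begin{equation}\label{eq:isog}
P_1\hookrightarrow P\longrightarrow P/P'
\end{equation}
is an isogeny, with finite kernel $P_1\cap P'$. The splitting \eqref{eq:split} of tangent spaces need not come from a splitting of $P$, and this is what we exploit.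

\begin{proposition}\label{prop:picard}
Assume $H^0(C,\Omega^1_C)=0$. Then
$$\mathrm{Alb}(X)\simeq P/P'\qquad\text{and}\qquad\mathrm{Pic}^0(Y)\simeq P_1 .$$
Consequently $\mathrm{Pic}^0(X)\simeq\widehat{P/P'}$.
\end{proposition}

\begin{proof}
\emph{The Albanese variety of $X$.} The cover $P\times C\to X$ is \'etale with group $\Gamma$, and $C$ has no $1$-forms, so
$$H^0(X,\Omega_X^1)=H^0(P\times C,\Omega^1)^\Gamma=H^0(P,\Omega_P^1)^\Gamma=(T^\vee)^\Gamma .$$
(Without the hypothesis on $C$ there would be a further summand $H^0(C,\Omega_C^1)^\Gamma=H^0(D,\Omega_D^1)$.) A representation and its dual have invariants of the same dimension. Hence $q(X)=\dim T^\Gamma=\dim P/P'$.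

So $\mathrm{Alb}(X)$ has the dimension of $P/P'$; to identify the two exactly, and not only up to isogeny, we use connectedness. The map
$$\alpha\colon X\to P/P',\qquad[p,c]\mapsto p\bmod P',$$
is well defined since $\Gamma$ acts trivially on $P/P'$, and it is surjective. Its fiber over $p\bmod P'$ is the image of $(p+P')\times C$, hence connected. Choose $x_0\in\alpha^{-1}(0)$, and let $\beta\colon X\to\mathrm{Alb}(X)$ be the Albanese map with $\beta(x_0)=0$. By the universal property $\alpha=h\circ\beta$ for a homomorphism $h\colon\mathrm{Alb}(X)\to P/P'$. It is surjective since $\alpha$ is, and both sides have dimension $q(X)$, so $h$ is an isogeny. The closed irreducible set $\beta(X)$ maps onto $P/P'$, so it has dimension $q(X)$ and $\beta$ is surjective. Therefore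
$$\alpha^{-1}(0)=\bigsqcup_{t\in\ker h}\beta^{-1}(t)$$
is a finite disjoint union of nonempty closed sets. As it is connected, $\ker h=0$, and $h$ is an isomorphism.

\emph{Restriction of line bundles to $P_1$.} Let $\rho\colon\hat P\to\hat P_1$ be the restriction homomorphism. It is surjective: its differential $H^1(P,\mathcal{O})\to H^1(P_1,\mathcal{O})$ is the complex conjugate of the restriction of $1$-forms $H^0(P,\Omega^1)\to H^0(P_1,\Omega^1)$, that is, of the surjection $T^\vee\to(T_0P_1)^\vee$.

Moreover $\ker\rho$ is connected. Indeed, let $\pi\colon P\to P/P_1$ be the quotient map; we show that $\ker\rho$ is the image of $\pi^*\colon\widehat{P/P_1}\to\hat P$. Clearly $\rho\pi^*=0$. Conversely, let $L\in\hat P$ with $L|_{P_1}$ trivial. As $L$ is translation invariant, $L$ is trivial on every coset $p+P_1$, so $M=\pi_*L$ is a line bundle and $L\simeq\pi^*M$. For $p\in P$ the bundle $t_{\pi(p)}^*M\otimes M^{-1}$ pulls back under $\pi$ to $t_p^*L\otimes L^{-1}\simeq\mathcal{O}$, and $\pi^*$ is injective on isomorphism classes of line bundles because $\pi_*\mathcal{O}_P=\mathcal{O}$. Hence $M$ is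 translation invariant, that is, $M\in\widehat{P/P_1}$.

\emph{The Picard variety of $Y$.} The first part, applied to the action of $\Gamma$ on $\hat P$, gives $\mathrm{Alb}(Y)\simeq\hat P/R$ with $R=\sum_g(g-1)\hat P$. We claim that $R=\ker\rho$. For $L\in\hat P$ the bundles $g\cdot L=(g^{-1})^*L$ and $L$ have the same restriction to $P_1$, because $g$ acts trivially on $P_1$. So $R\subset\ker\rho$. Since $\ker\rho$ is connected, it remains to compare dimensions. By \eqref{eq:split} for $\hat P$, $\dim\hat P/R=\dim(T_0\hat P)^\Gamma$. Now $T_0\hat P=H^1(P,\mathcal{O})$, with $g$ acting by $(g^{-1})^*$, is by Hodge theory equivariantly the complex conjugate of $H^0(P,\Omega^1)=T^\vee$, so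
$$\dim\hat P/R=\dim(T^\vee)^\Gamma=\dim T^\Gamma=\dim P_1=\dim\hat P/\ker\rho .$$
This proves the claim. Hence $\mathrm{Alb}(Y)\simeq\hat P/\ker\rho\simeq\hat P_1$, and $\mathrm{Pic}^0(Y)\simeq P_1$ by biduality.
\end{proof}

\begin{remark}
The construction is consistent with Rouquier's theorem \eqref{eq:rouquier} in the following way; this is not used below. Translations by $P_1$ commute with $\Gamma$ and act on $X$; the action is faithful because $\Gamma$ acts freely on $C$. So $\mathrm{Aut}^0(X)\supset P_1\simeq\mathrm{Pic}^0(Y)$. In the same way $\mathrm{Aut}^0(Y)$ contains the identity component of $(\hat P)^\Gamma$. The latter is isomorphic to $\widehat{P/P'}\simeq\mathrm{Pic}^0(X)$: pullback of line bundles along $P\to P/P'$ is injective, its image is connected and fixed by $\Gamma$, and the dimensions agree. Thus the two sides of \eqref{eq:rouquier} contain $P_1\times\widehat{P/P'}$ and $\widehat{P/P'}\times P_1$: the same abelian variety, with the roles of translations and line bundles interchanged.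
\end{remark}

\section{Prescribing the gluing}\label{sec:gluing}

By Proposition~\ref{prop:picard} and \eqref{eq:isog}, $\mathrm{Pic}^0(Y)\simeq P_1$ and $\mathrm{Alb}(X)\simeq P/P'\simeq P_1/(P_1\cap P')$, so we need actions for which $P_1$ and $P_1\cap P'$ are prescribed. Such $P$ are obtained by gluing an abelian variety with trivial action to one with only finitely many fixed points.

\begin{proposition}\label{prop:gluing}
Let $A,F$ be abelian varieties, and let a finite group $\Gamma$ act on $F$ by group automorphisms so that $F^\Gamma$ is finite. Let $H\subset A$ be a finite subgroup and $\iota\colon H\hookrightarrow F^\Gamma$ an injective homomorphism. Let $C$ be a smooth projective variety with $H^0(C,\Omega^1_C)=0$ and a free $\Gamma$-action. Put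
$$P=(A\times F)/\{(h,\iota(h)):h\in H\},$$
with $g\in\Gamma$ acting by $\mathrm{id}_A\times g$. Then $X=(P\times C)/\Gamma$ and $Y=(\hat P\times C)/\Gamma$ satisfy
$$\mathbf{D}(X)\simeq\mathbf{D}(Y),\qquad\mathrm{Pic}^0(X)\simeq\widehat{A/H},\qquad\mathrm{Pic}^0(Y)\simeq A .$$
\end{proposition}

\begin{proof}
The action on $P$ is well defined because $\iota(H)\subset F^\Gamma$. The equivalence is Proposition~\ref{prop:equiv}. The map $F\to P$ is injective, and $A\to P$ is injective because $\iota$ is; so $A$ and $F$ are abelian subvarieties of $P$. As $F^\Gamma$ is finite, $(T_0F)^\Gamma=T_0(F^\Gamma)=0$.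

\emph{$P_1=A$:} the connected group $A$ is contained in $P^\Gamma$, and $T_0(P^\Gamma)=(T_0A\oplus T_0F)^\Gamma=T_0A$.

\emph{$P'=F$:} since $(g-1)[x,y]=[0,(g-1)y]$, the subvariety $P'$ is the image of $\sum_g(g-1)F$. By \eqref{eq:split} for $F$, this sum has tangent space $T_0F$, so it is $F$.

Finally $P/P'=P/F=A/H$, and Proposition~\ref{prop:picard} gives the two Picard varieties.
\end{proof}

Injectivity of $\iota$ is essential. For $\iota=0$ one has $P=(A/H)\times F$, the invariant subvariety is $A/H$, and the Picard varieties $\widehat{A/H}$ and $A/H$ are derived equivalent.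

It remains to supply $C$. For $\Gamma\ne1$ a curve will not do: without $1$-forms it is $\mathbb{P}^1$, where every automorphism of finite order has a fixed point. For cyclic groups there are suitable surfaces.

\begin{lemma}\label{lem:surface}
For each $n\ge2$ there is a smooth projective surface $C$ with a free action of $\Gamma=\mathbb{Z}/n$ and $H^0(C,\Omega_C^1)=0$.
\end{lemma}

\begin{proof}
Let $V=\mathbb{C}[\Gamma]^{\oplus3}$, so $\dim\mathbb{P}(V)=3n-1$. A point $[v]$ has nontrivial stabilizer if and only if $v$ is an eigenvector of some $g\ne1$. If $g$ has order $m\ge2$, then $\mathbb{C}[\Gamma]$ is a sum of $n/m$ copies of the regular representation of $\langle g\rangle$, so each eigenspace of $g$ on $V$ has dimension $3n/m\le3n/2$. Hence the closed set $B\subset\mathbb{P}(V)$ of points with nontrivial stabilizer has dimension at most $3n/2-1$.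

Let $\pi\colon\mathbb{P}(V)\to\mathbb{P}(V)/\Gamma\subset\mathbb{P}^N$ be the quotient map followed by a projective embedding, and let $C$ be the preimage of the intersection of $3n-3$ general hyperplanes. It is $\Gamma$-stable. By Bertini's theorem for the base-point-free linear system obtained by pulling back hyperplanes, $C$ is smooth of dimension $2$. Since $\pi$ is finite, $\pi^*\mathcal{O}(1)$ is ample, so $C$ is a complete intersection surface in a projective space. Hence $C$ is connected with $H^1(C,\mathcal{O}_C)=0$, and by Hodge symmetry $H^0(C,\Omega_C^1)=0$. Finally $\dim\pi(B)\le3n/2-1<3n-3$, because $3n>4$, so the general hyperplanes have no common point on $\pi(B)$. Thus $C\cap B=\emptyset$, and $\Gamma$ acts freely on $C$.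
\end{proof}

\section{Disproof of the conjecture}\label{sec:A}

Rouquier's theorem also detects that the Picard varieties of Theorem~\ref{thm:A} are not derived equivalent.

\begin{lemma}\label{lem:noneq}
Let $A$ be an elliptic curve with $\mathrm{End}(A)=\mathbb{Z}$, let $a\in A$ have order $2$, and let $A'=A/\langle a\rangle$. Then $\mathbf{D}(A'\times A^{q-1})\not\simeq\mathbf{D}(A^q)$ for every $q\ge1$.
\end{lemma}

\begin{proof}
For an abelian variety $B$ one has $\mathrm{Aut}^0(B)\times\mathrm{Pic}^0(B)=B\times\hat B$, and elliptic curves are self-dual. So by \eqref{eq:rouquier} a derived equivalence would yield an isomorphism of abelian varieties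
$$\psi\colon A^{2q}\longrightarrow A'^2\times A^{2q-2}.$$

Let $f\colon A\to A'$ be the quotient map, of degree $2$, and let $f^t\colon A'\to A$ be the isogeny with $f^tf=2$. The map $u\mapsto f^tu$ embeds $\mathrm{Hom}(A,A')$ into $\mathrm{End}(A)=\mathbb{Z}$, and $f\neq0$, so $\mathrm{Hom}(A,A')$ is infinite cyclic. If $u$ is a generator and $f=mu$, then $2=\deg f=m^2\deg u$, so $m=\pm1$. Hence $\mathrm{Hom}(A,A')=\mathbb{Z}f$: every homomorphism $A\to A'$ factors through $f$.

Consequently the component $\psi_1=\mathrm{pr}_{A'^2}\circ\psi$ factors as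
$$\psi_1\colon A^{2q}\xrightarrow{\;N\;}A^2\xrightarrow{\;f\times f\;}A'^2$$
with $N$ given by an integer $2\times2q$ matrix. As $\psi_1$ is surjective and $f\times f$ is finite, the closed irreducible set $N(A^{2q})$ has dimension $2$, so $N$ is surjective. Then $\ker\psi_1=N^{-1}(\ker(f\times f))$ surjects onto $\ker(f\times f)\simeq(\mathbb{Z}/2)^2$ and is disconnected. But $\ker\psi_1=\psi^{-1}(0\times A^{2q-2})$ is connected, a contradiction.
\end{proof}

For $q=1$ this is a count of degrees: the isomorphism $\psi=(f\times f)\circ N$ would have degree divisible by $4$. For larger $q$ the map $\psi_1$ is not finite, and the component group of its kernel replaces the degree. The hypothesis on $\mathrm{End}(A)$ cannot be dropped: for $A=\mathbb{C}/\mathbb{Z}[i]$ and $a$ the class of $\frac{1+i}2$, multiplication by $1+i$ on $A$ has kernel $\langle a\rangle$, so $A'\simeq A$.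

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $F$ be an elliptic curve and $b\in F$ a point of order $2$. Let $\Gamma=\mathbb{Z}/2$ act on $F$ by $-1$, so $F^\Gamma=F[2]$ is finite and contains $b$. Let $C_0$ be the surface of Lemma~\ref{lem:surface} for the group $\mathbb{Z}/2$. Apply Proposition~\ref{prop:gluing} with
\begin{itemize}
\item the abelian variety $A^q$ in place of $A$, and $H=\langle(a,0,\dots,0)\rangle\simeq\mathbb{Z}/2$;
\item $\iota\colon H\to F^\Gamma$ sending the generator to $b$;
\item $C=C_0\times\mathbb{P}^{\,n-q-3}$, with $\Gamma$ acting on the first factor. The action is free and $H^0(C,\Omega_C^1)=0$.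
\end{itemize}
We obtain derived equivalent smooth projective varieties $X,Y$ of dimension
$$\dim P+\dim C=(q+1)+(n-q-1)=n$$
with $\mathrm{Pic}^0(Y)\simeq A^q$ and
$$\mathrm{Pic}^0(X)\simeq\widehat{A^q/H}=\big(A'\times A^{q-1}\big)^{\wedge}\simeq A'\times A^{q-1}.$$
Both have dimension $q$, and by Lemma~\ref{lem:noneq} they are not derived equivalent.
\end{proof}

\begin{remark}
These counterexamples cover all dimensions $\ge4$; we make no claim about dimension $3$. The present construction, with $H^0(C,\Omega_C^1)=0$, cannot reach it. If $\Gamma$ is trivial, the Picard varieties are $\hat P$ and $P$, which are derived equivalent. If $\Gamma\ne1$, we saw that $\dim C\ge2$, so in dimension $3$ we have $\dim P\le1$. Then $T^\Gamma$ is $T$ or $0$: either $\Gamma$ acts trivially on $P$ and the Picard varieties are $\hat P\simeq P$ and $P$, or both are trivial.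
\end{remark}

\section{All isogenies occur}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(2)$\Rightarrow$(1) is \cite[Theorem A]{PS}: if $\mathbf{D}(X)\simeq\mathbf{D}(Y)$, then $\mathrm{Pic}^0(X)$ and $\mathrm{Pic}^0(Y)$ are isogenous.

(1)$\Rightarrow$(2). Let $B_1$ and $B_2$ be isogenous and put $A=B_2$. A polarization defines an isogeny $B_1\to\hat B_1$, and isogeny is an equivalence relation; so there is an isogeny $A\to\hat B_1$. Let $H$ be its kernel, so that $A/H\simeq\hat B_1$. To apply Proposition~\ref{prop:gluing} we need an action with finitely many fixed points, among them a copy of the given group $H$. The action of $-1$ has only $2$-torsion fixed points. We replace it by a cyclic shift of $n$ coordinates.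

Choose $n\ge2$ with $nH=0$ and $r\ge1$ such that $H$ is generated by $r$ elements. Then $H$ is a product of at most $r$ cyclic groups of orders dividing $n$, and embeds in $(\mathbb{Z}/n)^r$. Let $E$ be an elliptic curve and
$$F_n=\Big\{(x_1,\dots,x_n)\in E^n:\ \sum_jx_j=0\Big\}\simeq E^{n-1},$$
with $\Gamma=\mathbb{Z}/n$ acting by cyclic shift of the coordinates. (For $n=2$ this is $E$ with the action of $-1$.) A fixed point has all coordinates equal, so
$$F_n^\Gamma=\{(x,\dots,x):nx=0\}\simeq E[n]\simeq(\mathbb{Z}/n)^2 .$$
Let $F=F_n^r$ with the diagonal action. Then $F^\Gamma\simeq(\mathbb{Z}/n)^{2r}$ is finite, and there is an injection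
$$\iota\colon H\hookrightarrow(\mathbb{Z}/n)^r\subset(\mathbb{Z}/n)^{2r}\simeq F^\Gamma .$$
With $C$ from Lemma~\ref{lem:surface}, Proposition~\ref{prop:gluing} yields $X,Y$ with $\mathbf{D}(X)\simeq\mathbf{D}(Y)$,
$$\mathrm{Pic}^0(X)\simeq\widehat{A/H}\simeq\hat{\hat B}_1\simeq B_1\qquad\text{and}\qquad\mathrm{Pic}^0(Y)\simeq A=B_2 .\qedhere$$
\end{proof}

\begin{thebibliography}{9}

\bibitem{Br}
T. Bridgeland,
Bull. London Math. Soc. \textbf{31} (1999), 25--34.

\bibitem{Hu}
Huybrechts,
\emph{Fourier--Mukai transforms in algebraic geometry}.

\bibitem{PS}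
Mihnea Popa and Christian Schnell,
\emph{Derived invariance of the number of holomorphic 1-forms and vector fields},
Ann. Sci. \'Ec. Norm. Sup\'er. \textbf{44} (2011);
arXiv:0912.4040 (2009).

\end{thebibliography}

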